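# Laurent series with poles at 2-torsion points, and a Néron model whose section rings are not finitely generated

## 1. Laurent series whose poles are paid for by vanishing

Everything in this talk turns on one graded algebra. Let $X$ be a smooth connected projective variety over $\mathbf C$, let $Z\subset X$ be a nonempty smooth closed subvariety with connected components $Z_1,\dots,Z_r$, and let $L$ be an ample line bundle on $X$. For a section $s$ of a power of $L$ let $\operatorname{mult}_Z(s)$ be the minimum over $a$ of the order of vanishing of $s$ at the generic point of $Z_a$, with $\operatorname{mult}_Z(0)=\infty$. When $Z$ is a finite set of points this is the smallest multiplicity of $s$ at a point of $Z$.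

**Definition.** $\mathfrak A(X,Z;L)=\bigoplus_{l\ge0}\mathfrak A_l$, where
$$\mathfrak A_l=\Bigl\{\,s=\sum_{i\ge i_0}s_i\tau^i\ :\ s_i\in H^0(X,L^l),\ \operatorname{mult}_Z(s_i)\ge -i\ \text{ for all } i\Bigr\}.\tag{1}$$
Here $i_0\in\mathbf Z$ may depend on $s$.

So a coefficient of $\tau^{-j}$ with $j>0$ is allowed, but it must vanish to order at least $j$ along $Z$. Since $\operatorname{mult}_Z(ss')\ge\operatorname{mult}_Z(s)+\operatorname{mult}_Z(s')$, products of such series are again such series, and $\mathfrak A$ is a graded algebra over $\mathbf C[[\tau]]$. A nonzero constant does not vanish anywhere, so $\mathfrak A_0=\mathbf C[[\tau]]$.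

**Example.** Let $X=\mathbf P^1$ with coordinates $x_0,x_1$, let $Z=\{x_1=0\}$ and $L=\mathcal O(1)$. In a series $s\in\mathfrak A_l$, the monomial $x_0^{l-a}x_1^a$ may appear exactly with coefficients in $\tau^{-a}\mathbf C[[\tau]]$. So $\mathfrak A=\mathbf C[[\tau]][x_0,\,x_1/\tau]$, a polynomial ring.

How bad can a pole be, relative to the degree? Put
$$t(X,Z;L)=\sup\Bigl\{\tfrac jk:\ k\ge1,\ j\ge0,\ \exists\, 0\ne g\in H^0(X,L^k)\text{ with }\operatorname{mult}_Z(g)\ge j\Bigr\}\in[0,\infty].$$
We call this the threshold, and we say that it is *attained* if the supremum is a maximum. For $r\ge1$ we have $t(X,Z;L^r)=r\,t(X,Z;L)$, and one is attained if and only if the other is. Indeed a section of $(L^r)^k=L^{rk}$ with order $j$ has ratio $j/k=r\cdot j/(rk)$. Conversely, if $g\in H^0(X,L^k)$ has order at least $j$, then $g^r\in H^0(X,(L^r)^k)$ has order at least $rj$.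

**Lemma 1.** *If $t(X,Z;L)$ is not attained, then for every $r\ge1$ the algebra $\mathfrak A(X,Z;L^r)$ is not finitely generated over $\mathbf C[[\tau]]$.*

*Proof.* By the scaling just noted it is enough to treat $r=1$. Write $t=t(X,Z;L)$. Some power of $L$ has a nonzero section, so the ratio $0$ occurs. As $t$ is not attained, $t>0$.

For $0\ne s=\sum s_i\tau^i$ let $\operatorname{ord}_\tau s=\min\{i:s_i\ne0\}$. Since $X$ is integral, $\bigoplus_kH^0(X,L^k)$ is a domain, so lowest coefficients multiply to something nonzero and $\operatorname{ord}_\tau$ is additive on products. Also $\operatorname{ord}_\tau(s+s')\ge\min(\operatorname{ord}_\tau s,\operatorname{ord}_\tau s')$.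

Let $0\neq s\in\mathfrak A_l$ with $l\ge1$. We claim that $-\operatorname{ord}_\tau(s)/l<t$. If $\operatorname{ord}_\tau s\ge0$, this holds because $t>0$. Otherwise put $j=-\operatorname{ord}_\tau s>0$. The lowest coefficient is a nonzero section of $L^l$ with order at least $j$ along $Z$. So $j/l\le t$, and equality is excluded because $t$ is not attained.

Suppose $\mathfrak A$ is finitely generated over $\mathbf C[[\tau]]=\mathfrak A_0$. Then it is generated by finitely many nonzero homogeneous $a_1,\dots,a_q$ of degrees $l_1,\dots,l_q\ge1$. Put $\rho=\max_i(-\operatorname{ord}_\tau a_i/l_i)$. By the claim $\rho<t$: a maximum of finitely many numbers below $t$ is below $t$. A monomial $\prod a_i^{e_i}$ of degree $l=\sum e_il_i$, with a coefficient in $\mathbf C[[\tau]]$, has order at least $-\sum e_il_i\rho=-\rho l$. So every nonzero $s\in\mathfrak A_l$ satisfies $-\operatorname{ord}_\tau s\le\rho l$.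

By definition of the supremum there are $k\ge1$, $j\ge1$ and $0\ne g\in H^0(X,L^k)$ with $\operatorname{mult}_Z(g)\ge j$ and $j/k>\max(\rho,0)$. The series $g\tau^{-j}$ lies in $\mathfrak A_k$, and $-\operatorname{ord}_\tau(g\tau^{-j})=j>\rho k$. This is a contradiction. $\square$

An *irrational* threshold is never attained, so it is enough to find one. In dimension one the obstruction does not occur.

**Example.** Let $X$ be an elliptic curve, $Z=X[2]$ (four points), and $L$ symmetric of degree $d\ge1$, meaning $[-1]^*L\cong L$. A nonzero section of $L^k$ vanishing to order $j$ at four points forces $4j\le kd$. So $t\le d/4$. This is attained. Put $P=L\otimes\mathcal O(-d\cdot0)$. It has degree $0$, so $[-1]^*P\cong P^{-1}$, and it is symmetric, so $P^2$ is trivial. The points of $X[2]$ add up to $0$, so $\mathcal O(\sum_{p\in X[2]}p)\cong\mathcal O(4\cdot 0)$. Hence $L^4\cong\mathcal O(4d\cdot 0)\cong\mathcal O(d\sum_{p}p)$, and $k=4$, $j=d$ works.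

What is the algebra for? We shall see that for a suitable abelian surface $B$ the algebras $\mathfrak A(B,B[2];M^{32m})$ are, after the base change $\mathbf C[[\varpi]]\subset\mathbf C[[\tau]]$ with $\tau^2=\varpi$, the section rings of a Néron model. Their failure to be finitely generated refutes a conjecture about compactifying Néron models.

## 2. Relative compactifications of Néron models

Let $R$ be a complete discrete valuation ring with fraction field $k(\eta)$, and let $S=\operatorname{Spec}R$ with generic point $\eta$ and closed point $0$. Let $G_\eta$ be an abelian variety over $k(\eta)$. Its **Néron model** $\mathcal G$ is a smooth separated $S$-scheme of finite type with generic fibre $G_\eta$ such that for every smooth $S$-scheme $Y$ each morphism $Y_\eta\to G_\eta$ extends uniquely to $Y\to\mathcal G$. It is a group scheme, usually not proper. Can we compactify it by the simplest available recipe, namely taking $\operatorname{Proj}$ of the ring of all sections of powers of an ample sheaf?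

To say this precisely, let $\mathcal L_\eta$ be a symmetric ample cubical invertible sheaf on $G_\eta$, let $G=\mathcal G^0$ be the identity component, and put $N=|\mathcal G_0/G_0|$, the number of components of the special fibre.

**Cubical sheaves.** For an invertible sheaf $\mathcal N$ on a commutative group scheme $\mathcal G$ put
$$\Theta_3(\mathcal N)=\bigotimes_{I\subset\{1,2,3\}}m_I^*\mathcal N^{(-1)^{|I|+1}}\quad\text{on }\mathcal G^3,$$
where $m_I$ is the sum of the coordinates in $I$ and $m_\emptyset=0$. A cubical structure includes a trivialization of $\Theta_3(\mathcal N)$. The only thing we use about "cubical" is that *$\Theta_3(\mathcal N)$ is a trivial invertible sheaf*. On an abelian variety every invertible sheaf satisfies this, by the theorem of the cube.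

It is known (Moret-Bailly) that there is an ample cubical invertible sheaf $\mathcal N$ on $\mathcal G$ with $\mathcal N_\eta\simeq\mathcal L_\eta^{\otimes2N}$. Fix one. It is also known (Raynaud) that $\Gamma(\mathcal G,\mathcal N^{\otimes k})$ is a finite free $R$-module for every $k$. Write $A(\mathcal G,\mathcal M)=\bigoplus_{l\ge0}\Gamma(\mathcal G,\mathcal M^{\otimes l})$ and
$$P_n=\operatorname{Proj}A(\mathcal G,\mathcal N^{\otimes n}),\qquad i_n:\mathcal G\to P_n\ \text{ the natural morphism.}$$

**Definition.** A triple $(P,i,\mathcal N')$ is a relative compactification of $\mathcal G$ if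

- (rc1) $P$ is an irreducible proper flat $S$-scheme;
- (rc2) $i:\mathcal G\hookrightarrow P$ is an open immersion with $P_\eta=i(\mathcal G_\eta)=i(G_\eta)$;
- (rc3) $\mathcal N'$ is an ample invertible $\mathcal O_P$-module with $i^*\mathcal N'_\eta\simeq\mathcal L_\eta^{\otimes l}$ for some $l\ge1$.

The following conjecture is posed in Iku Nakamura, "Relative compactification of semiabelian Néron models, II", arXiv:2405.09172 (2024). Here $\operatorname{Sing}(P/S)$ is the locus where $P\to S$ is not smooth.

**Conjecture.** There exists $n_0$ such that (i) $i_{n_0}$ is an open immersion and there is an ample invertible $\mathcal N'$ on $P_{n_0}$ such that $(P_{n_0},i_{n_0},\mathcal N')$ satisfies (rc1)–(rc3); (ii) for this same $n_0$, $i_{n_0}(\mathcal G)=P_{n_0}\setminus\operatorname{Sing}(P_{n_0}/S)$, with $\operatorname{codim}_{P_{n_0}}\operatorname{Sing}(P_{n_0}/S)\ge2$.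

**Example (good reduction).** Suppose $\mathcal G$ is an abelian scheme. Then $\mathcal G$ is proper over $S$, and $i_n$ is an open immersion (Lemma 2(1) below) into the separated integral scheme $P_n$. Its image is closed because $\mathcal G$ is proper, so $\mathcal G=P_n$, and $\operatorname{Sing}(P_n/S)=\emptyset$. Nothing can go wrong here. We need bad reduction.

The natural hope would be that $A(\mathcal G,\mathcal N)$ is a finitely generated ring, since each graded piece is a finite free module. But finiteness in each degree says nothing about generators of higher and higher degree, and this is where the conjecture breaks.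

**Theorem A.** *Let $B$ be the Jacobian of $y^2=x^5+1$ over $\mathbf C$, let $R=\mathbf C[[\varpi]]$, $K=\mathbf C((\varpi))$, $K'=\mathbf C((\tau))$ with $\tau^2=\varpi$, and let $G_\eta$ be the quadratic twist of $B_K$ by $[-1]$ along $K'/K$. There is a symmetric ample $\mathcal L_\eta$ on $G_\eta$, of type $(1,11)$, such that for every $\mathcal N$ as above no algebra $A(\mathcal G,\mathcal N^{\otimes m})$, $m\ge1$, is finitely generated over $R$, and no $P_n$, $n\ge1$, is proper over $S$. Hence (rc1), and so (i), fails for every $n_0$, and the conjecture is false.*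

**Theorem B.** *For every $g\ge2$ the conjecture fails for some $G_\eta$ of dimension $g$.*

Sections 3–11 prove Theorem A, and Section 12 proves Theorem B.

## 3. Properness of $P_n$ forces finite generation

This section holds for any $R,\mathcal G,\mathcal N$ as in Section 2. The scheme $\mathcal G$ is smooth, separated and of finite type over $S$, hence noetherian and regular. It is flat with irreducible generic fibre, hence integral. Put $A=A(\mathcal G,\mathcal N)$, with graded pieces $A_k$, and $A^{(m)}=\bigoplus_kA_{mk}=A(\mathcal G,\mathcal N^{\otimes m})$. Then $A$ is a domain.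

**Lemma 2.**
(1) *$i_n$ is an open immersion.*
(2) *If $P_n$ is quasi-compact, there are $d\ge1$ and an ample invertible sheaf $\mathcal O(d)$ on $P_n$ with powers $\mathcal O(dk)$ and $\Gamma(P_n,\mathcal O(dk))=A_{ndk}$ for all $k\ge0$.*
(3) *If $P_n$ is proper over $S$, then $A^{(nd)}$ is a finitely generated $R$-algebra for some $d\ge1$.*

*Proof.* Write $A'=A^{(n)}$. For $0\ne h\in A'$ homogeneous of positive degree let $\mathcal G_h$ be the open set where $h$ generates. If $f$ is a function on $\mathcal G_h$, then $h^rf$ extends to a section over $\mathcal G$ for some $r$, since $\mathcal G$ is noetherian. Hence $A'_{(h)}=\Gamma(\mathcal G_h,\mathcal O)$.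

(1) As $\mathcal N$ is ample, the $\mathcal G_h$ cover $\mathcal G$, and so do those $\mathcal G_h$ that are affine. (An affine $\mathcal G_h$ with $h$ a section of $\mathcal N^{l}$ is also $\mathcal G_{h^n}$, and $h^n\in A'$.) So $i_n$ is everywhere defined, $i_n^{-1}(D_+(h))=\mathcal G_h$, and over $D_+(h)$ it is the canonical map $\mathcal G_h\to\operatorname{Spec}\Gamma(\mathcal G_h,\mathcal O)$. This is an isomorphism when $\mathcal G_h$ is affine. Hence $i_n$ is an isomorphism onto the union of the corresponding $D_+(h)$.

(2) Choose a finite cover $P_n=\bigcup_jD_+(f_j)$ with $f_j\ne0$. Replacing the $f_j$ by powers, assume that all have the same degree $d$ in $A'$. On $D_+(f_j)$ the sheaf $\mathcal O(dk)$ is free on $f_j^k$. So $\mathcal O(d)$ is invertible with powers $\mathcal O(dk)$. The section $f_j$ of $\mathcal O(d)$ generates exactly on $D_+(f_j)$, which is affine, and these sets cover the quasi-compact scheme $P_n$. So $\mathcal O(d)$ is ample.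

Inside $\operatorname{Frac}A'$ we have $A'_{dk}\subset\Gamma(P_n,\mathcal O(dk))=\bigcap_j(A'_{f_j})_{dk}$. Conversely, an element of the right side gives sections of $\mathcal N^{ndk}$ over the sets $\mathcal G_{f_j}$ that agree on overlaps. The sets $\mathcal G_{f_j}=i_n^{-1}(D_+(f_j))$ cover $\mathcal G$. So the element comes from a section over $\mathcal G$, that is, it lies in $A'_{dk}=A_{ndk}$.

(3) A proper scheme is quasi-compact, so (2) applies: $A^{(nd)}$ is the section ring of the ample sheaf $\mathcal O(d)$ on the proper scheme $P_n$. It remains to recall why the section ring of an ample $\mathcal O(1)$ on a proper $R$-scheme $Y$ is finitely generated. For some $e\ge1$ the sheaf $\mathcal O(e)$ defines a closed immersion $Y\subset\mathbf P^r_R$. By Serre, with the coherent sheaf $\mathcal F=\bigoplus_{0\le c<e}\mathcal O(c)$, the module $\bigoplus_{k\ge0}\Gamma(Y,\mathcal F(ek))$ is finite over $R[T_0,\dots,T_r]$. This module is the section ring, and the $T_i$ act through elements of it. $\square$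

So for Theorem A it suffices to show that no $A^{(m)}$ is finitely generated over $R$.

## 4. The Jacobian of $y^2=x^5+1$ and its Néron–Severi lattice

Let $C:y^2=x^5+1$ with Weierstrass point $\infty$, let $B=\operatorname{Jac}C$, and let $\Theta_0=\{[P-\infty]:P\in C\}\cong C$. The hyperelliptic involution shows that $\Theta_0$ is symmetric. As $C$ has genus $2$, adjunction gives $\Theta_0^2=2$. The point $[P-\infty]$ is 2-torsion if and only if $2P\sim2\infty$, that is, if and only if $P$ is a Weierstrass point. So $\Theta_0$ passes through exactly $6$ of the $16$ points of $B[2]$, with multiplicity $1$ because it is smooth. Write $\Theta$ for its class.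

**Step 1: multiplication by $\mathbf Z[\zeta_5]$.** This step finds endomorphisms. The automorphism $x\mapsto\zeta_5x$ fixes $\infty$ and acts on $dx/y,\ x\,dx/y$ with eigenvalues $\zeta_5,\zeta_5^2$. So on $H_1(B,\mathbf C)$ its eigenvalues are all four primitive fifth roots of unity, and $\mathbf Z[\zeta_5]\subset\operatorname{End}B$. It preserves $\Theta_0$, so its Rosati adjoint is its inverse. Hence the Rosati involution is complex conjugation on $\mathbf Z[\zeta_5]$.

**Step 2: $B$ is simple.** This is needed to know that there are no further endomorphisms. If $B$ is not simple, it is isogenous to $E_1\times E_2$ with non-isogenous elliptic curves, or to $E^2$. In the first case the field $\mathbf Q(\zeta_5)$, of degree $4$, would embed in $\operatorname{End}^0E_1$, of dimension at most $2$. In the second case $\operatorname{End}^0B=M_2(\operatorname{End}^0E)$. If $\operatorname{End}^0E=\mathbf Q$, note that $M_2(\mathbf Q)$ contains no quartic field $L$, since $\mathbf Q^2$ would be an $L$-vector space. If $\operatorname{End}^0E=k$ is imaginary quadratic, then commutative $k$-subalgebras of $M_2(k)$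 have $k$-dimension at most $2$, because the centralizer of a non-scalar matrix $a$ is $k[a]$. So a quartic field $L\subset M_2(k)$ has $\dim_{\mathbf Q}Lk\le4$, hence $Lk=L$ and $k\subset L$. But the only quadratic subfield of $\mathbf Q(\zeta_5)$ is the real field $\mathbf Q(\sqrt5)$.

**Step 3: $\operatorname{End}B=\mathbf Z[\zeta_5]$.** By Step 2, $\operatorname{End}^0B$ is a division algebra acting on $H_1(B,\mathbf Q)\cong\mathbf Q^4$, so its dimension is at most $4$ and it equals $\mathbf Q(\zeta_5)$. The order $\mathbf Z[\zeta_5]$ is maximal, so $\operatorname{End}B=\mathbf Z[\zeta_5]$.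

**Step 4: the intersection form.** The endomorphisms fixed by Rosati form $\mathcal O:=\mathbf Z[\frac{1+\sqrt5}2]$. As $\Theta$ is principal, there is an isomorphism $\mathcal O\cong\operatorname{NS}(B)$, $\delta\mapsto D_\delta$, with $\varphi_{D_\delta}=\varphi_\Theta\circ\delta$ and $1\mapsto\Theta$. Let $\operatorname{Nm}$ be the norm of $\mathbf Q(\sqrt5)/\mathbf Q$. Then
$$(D_\delta^2/2)^2=\chi(D_\delta)^2=\deg\delta=\operatorname{Nm}_{\mathbf Q(\zeta_5)/\mathbf Q}(\delta)=\operatorname{Nm}(\delta)^2 .$$
So $D_\delta^2=\pm2\operatorname{Nm}(\delta)$. Both sides are quadratic forms in $\delta$, so the sign is constant, and $\delta=1$ shows that it is $+$. We write $\delta$ also for $D_\delta$. For $\delta=u+v\sqrt5$, $\delta'=u'+v'\sqrt5$ with $u,v,u',v'\in\frac12\mathbf Z$,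
$$\delta\cdot\delta'=2(uu'-5vv'),\qquad\delta^2=2(u^2-5v^2),\qquad\delta\cdot\Theta=2u.\tag{2}$$
Let $\beta$ be the class $\sqrt5\in\mathcal O$. Then $\beta^2=-10$, $\beta\cdot\Theta=0$, $\beta\cdot\delta=-10v$. A class with $u>0$ and $\operatorname{Nm}(\delta)>0$ is ample, since on an abelian surface positive square and positive degree suffice.

Finally, on $\Lambda=H_1(B,\mathbf Z)$ the alternating form of $\delta$ is $E_\delta(\lambda,\mu)=E_\Theta(\delta\lambda,\mu)$, and $E_\Theta$ is unimodular.

## 5. Sixteen curves, and why the volume estimate is not the answer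

Let $b:\tilde B\to B$ be the blow-up of the $16$ points of $B[2]$, with exceptional curves $E_p$, and let $E=\sum E_p$, so that $E^2=-16$. We suppress $b^*$ in classes. A section of $L^k$ with multiplicity at least $j$ at all points of $B[2]$ is a section of $b^*L^k(-jE)$. So thresholds on $(B,B[2])$ are questions about which classes $kL-jE$ are effective.

For $q\in B[2]$ let $\Theta'_q$ be the strict transform of $\Theta_0+q$. It is irreducible, and $\Theta_0+q$ passes through exactly $6$ points of $B[2]$. The point $p$ lies on $\Theta_0+q$ if and only if $p-q\in\Theta_0$, so each $p$ lies on exactly six of them. Hence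
$$\sum_q\Theta'_q\equiv16\,\Theta-6E .$$

**Example: $L=\mathcal O(\Theta_0)$.** Its threshold is $\frac38$, and it is attained. For the lower bound, the divisor $\sum_q(\Theta_0+q)$ has multiplicity $6$ at each $p$, and it is linearly equivalent to $16\Theta_0$ by the theorem of the square, since $\sum_qq=0$. So $k=16$, $j=6$ occurs. For the upper bound, the class $n=3\Theta-E\equiv\frac16\sum_q\Theta'_q+\frac13\Theta$ is nef: it satisfies $n\cdot\Theta'_q=6-6=0$, and on any other irreducible curve both summands are nonnegative. If $k\Theta-jE$ is effective, then $0\le n\cdot(k\Theta-jE)=6k-16j$.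

So the principal polarization does not help. We look for an ample class $M=u+v\sqrt5$ with $v\ne0$.

**The volume estimate.** If $0<t<\frac14\sqrt{M^2}$ is rational, then $(M-tE)^2=M^2-16t^2>0$ and $(M-tE)\cdot\Theta>0$, so $M-tE$ is big by Riemann–Roch. Hence the threshold of $M$ is at least $\frac14\sqrt{M^2}$, which is usually irrational. The first thing to try is to pick $M$ with $\frac14\sqrt{M^2}$ irrational and prove equality. With $s=\frac14\sqrt{M^2}$, equality forces $M-sE$ to be nef. Indeed, suppose $(M-sE)\cdot C<0$ for an irreducible curve $C$. Then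
$$(M-sE-\epsilon C)^2=-2\epsilon(M-sE)\cdot C+\epsilon^2C^2>0$$
for small $\epsilon>0$, so $M-sE-\epsilon C$ is big, hence $M-sE$ is big, and $M-tE$ stays big for $t$ slightly larger than $s$. The curves $\Theta'_q$ cause exactly this trouble. We have $(M-sE)\cdot\Theta'_q=2u-6s<0$ if and only if $4u^2<\frac94\cdot2(u^2-5v^2)$, that is, if and only if $u>3\sqrt5\,|v|$. For instance, for $u=\frac72$, $v=\frac12$ (where $M^2=22$), equality fails. For classes with $u<3\sqrt5|v|$ these sixteen curves do no harm, but they also give no help in excluding other curves.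

**Working on the border.** Instead we accept the sixteen curves and look for a class *orthogonal* to them on the boundary of the round cone $\{w^2\ge0\}$. For $w=3\Theta+c\beta-E$ we have $w\cdot\Theta'_q=6-6=0$ for every $c$, and $w^2=18-10c^2-16$. So $w^2=0$ exactly for $c=\pm1/\sqrt5$, and irrationality appears by itself. Put
$$w:=3\Theta+\tfrac1{\sqrt5}\,\beta-E\in\operatorname{NS}(\tilde B)_{\mathbf R},\qquad w^2=0,\quad w\cdot\Theta'_q=0,\quad w\cdot E_p=1.\tag{3}$$
For a class $\delta=u+v\sqrt5$ we have $w\cdot\delta=6u-2\sqrt5\,v$.

If $w$ is nef, the nonnegativity of $w\cdot(kM-jE)$ bounds $j/k$ by $(6u-2\sqrt5v)/16$. This bound is irrational as soon as $v\neq0$, and it is sharp if $M-tE$, at the bounding value $t$, is a nonnegative combination of $w$ and $\Theta-\frac38E$. Comparing coefficients of $\Theta$ and $\beta$, the combination must be $\sqrt5\,v\,w+(u-3\sqrt5\,v)(\Theta-\frac38E)$. So we want $v>0$ and $u\ge3\sqrt5v$. For $v=\frac12$ the first half-odd $u$ with this property is $\frac72$, since $\frac{3\sqrt5}2\approx3.354$. This is the class $\frac{7+\sqrt5}2$.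

Everything now depends on the nefness of $w$. Being on the boundary, $w$ could fail to be nef because of a single curve. The next section provides the arithmetic that excludes such a curve.

## 6. Parity of multiplicities at 2-torsion points

**Lemma 3.** *Let $D$ be a nonzero effective symmetric divisor on $B$ of class $\delta$, and let $T\subset B[2]$ be the set of $p$ with $m_p=\operatorname{mult}_pD$ odd. If $\delta\in2\mathcal O$, then $|T|\in\{0,8,16\}$. If $\delta\notin2\mathcal O$, then $|T|\in\{6,10\}$.*

**Example.** For $D=\Theta_0$ we have $\delta=1\notin2\mathcal O$ and $|T|=6$.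

*Proof.* Write $B=V/\Lambda$ and $\mathcal O(D)=L(H,\chi)$ (Appell–Humbert), so that $\chi(\lambda+\mu)=\chi(\lambda)\chi(\mu)(-1)^{E_\delta(\lambda,\mu)}$.

**Step 1: $\chi$ lives on $\Lambda/2\Lambda$.** Since $D$ is symmetric and $[-1]^*L(H,\chi)=L(H,\chi^{-1})$, we have $\chi=\chi^{-1}$, so $\chi=\pm1$. Then $\chi(\lambda+2\mu)=\chi(\lambda)\chi(2\mu)=\chi(\lambda)\chi(\mu)^2=\chi(\lambda)$.

**Step 2: $\chi$ computes the parity of $m_p$.** Let $\vartheta$ be the theta function with divisor $D$:
$$\vartheta(z+\lambda)=\chi(\lambda)\,e^{\pi H(z,\lambda)+\frac\pi2H(\lambda,\lambda)}\,\vartheta(z).$$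
The function $\vartheta(-z)$ satisfies the same functional equation and has the same divisor. So the quotient is a nowhere vanishing holomorphic function on $B$, hence constant, and $\vartheta(-z)=\epsilon\vartheta(z)$ with $\epsilon=\pm1$. For $\lambda\in\Lambda$ put $g(z)=\vartheta(\frac\lambda2+z)$. Applying the functional equation at $z-\frac\lambda2$,
$$g(z)=\chi(\lambda)e^{\pi H(z-\frac\lambda2,\lambda)+\frac\pi2H(\lambda,\lambda)}\vartheta(z-\tfrac\lambda2)=\chi(\lambda)e^{\pi H(z,\lambda)}\vartheta(z-\tfrac\lambda2)=\epsilon\chi(\lambda)e^{\pi H(z,\lambda)}g(-z).$$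
The leading form of $g$ at $z=0$ has degree $m_{\lambda/2}$. Comparing leading forms gives $(-1)^{m_{\lambda/2}}=\epsilon\chi(\lambda)$.

**Step 3: counting.** Identify $B[2]$ with $\Lambda/2\Lambda\cong\mathbf F_2^4$. If $\delta\in2\mathcal O$, then $E_\delta\equiv0$ mod $2$ and $\chi$ is a character of $\mathbf F_2^4$. It takes the value $-1$ either $0$ or $8$ times, so $|T|\in\{0,8,16\}$. If $\delta\notin2\mathcal O$, then, since $\mathcal O/2\mathcal O\cong\mathbf F_4$ is a field, $\delta$ is invertible on $\Lambda/2\Lambda$. So $\chi=(-1)^q$ where $q$ is a quadratic form on $\mathbf F_2^4$ with polar form $e=E_\delta$ mod $2$, which is nondegenerate. Substituting $x'=x+y$ and $q(x)+q(x+y)=q(y)+e(x,y)$,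
$$\Bigl(\sum_x(-1)^{q(x)}\Bigr)^2=\sum_y(-1)^{q(y)}\sum_x(-1)^{e(x,y)}=16 ,$$
because the inner sum vanishes unless $y=0$. So the sum is $\pm4$, each of $\{q=0\}$, $\{q=1\}$ has $6$ or $10$ elements, and $|T|\in\{6,10\}$. $\square$

## 7. The class $w$ is nef

Let $\iota$ be the lift of $[-1]$ to $\tilde B$. It fixes each $E_p$ pointwise and has no other fixed points. Let $\kappa:\tilde B\to\tilde B/\iota=\operatorname{Km}$ be the double cover of the Kummer K3 surface. Since $[-1](\Theta_0+q)=\Theta_0-q=\Theta_0+q$, each $\Theta'_q$ is $\iota$-invariant. As $[-1]$ acts trivially on $\operatorname{NS}(B)$, we have $\iota^*w=w$.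

**Proposition 4.** *$w\cdot C'\ge0$ for every irreducible curve $C'\subset\tilde B$.*

*Proof.* We know $w\cdot E_p=1$. Suppose that $C'$ is irreducible, different from all $E_p$, and $w\cdot C'<0$. We derive a contradiction.

**Step 0: making the curve symmetric.** The aim is to pass to a divisor pulled back from the K3 surface. Let $\Gamma=\kappa(C')$ and $D=\kappa^*\Gamma$. As $C'$ is not in the ramification locus, $D=C'$ if $\iota C'=C'$, and $D=C'+\iota C'$ otherwise. In both cases $w\cdot D<0$. Write $D=\delta-\sum m_pE_p$, where $\delta=u+v\sqrt5$ is the class of the symmetric effective divisor $D_B=b_*D\ne0$ and $m_p=\operatorname{mult}_pD_B\ge0$. On an abelian surface $D_B^2\ge0$, and $D_B\cdot\Theta>0$. Since $\operatorname{Nm}$ has no nontrivial zero on $\mathcal O$, we get $\operatorname{Nm}(\delta)>0$ and $u>0$, that is, $u>\sqrt5\,|v|$. With $\mu=\sum m_p$,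
$$w\cdot D=6u-2\sqrt5\,v-\mu<0.\tag{4}$$

**Step 1: $D^2=-4$, and the $m_p$ are nearly equal.** The idea is to average the multiplicities, which does not change the intersection with $w$. Let $\bar D=\delta-\frac\mu{16}E$. Then $w\cdot\bar D=w\cdot D<0$, and
$$\bar D^2=D^2+V_0,\qquad V_0:=\sum m_p^2-\tfrac{\mu^2}{16}=\tfrac1{16}\sum_{\{p,q\}}(m_p-m_q)^2\ge0,\tag{5}$$
because $\sum_{\{p,q\}}(m_p-m_q)^2=15\sum m_p^2-2\sum_{\{p,q\}}m_pm_q=16\sum m_p^2-\mu^2$.

We claim $\bar D^2<0$. By the Hodge index theorem the form on $\operatorname{NS}(\tilde B)_{\mathbf R}$ is negative definite on $\Theta^\perp$, and $\Theta^2=2>0$. Let $a^2\ge0$, $c^2\ge0$, $a\cdot\Theta>0$, $c\cdot\Theta>0$, and write $a=x_a\Theta+a'$, $c=x_c\Theta+c'$ with $a',c'\in\Theta^\perp$ and $x_a,x_c>0$. Then $-a'^2\le2x_a^2$ and $-c'^2\le2x_c^2$, so Cauchy–Schwarz gives $|a'\cdot c'|\le2x_ax_c$ and $a\cdot c\ge0$. We have $w^2=0$, $w\cdot\Theta=6$ and $\bar D\cdot\Theta=2u>0$. So $\bar D^2\ge0$ would give $w\cdot\bar D\ge0$, which is false.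

Hence $D^2<-V_0\le0$. On the K3 surface, $\Gamma^2=2p_a(\Gamma)-2$ is even and at least $-2$, and $D^2=2\Gamma^2$. So $D^2=-4$ and $V_0<4$, that is, $\sum_{\{p,q\}}(m_p-m_q)^2<64$.

**Step 2: $V_0=\frac{15}4$.** Here Lemma 3 turns the inequality into an exact value.

*Case $\delta\notin2\mathcal O$.* By Lemma 3 exactly $6\cdot10=60$ pairs $\{p,q\}$ have odd difference $m_p-m_q$, and they contribute at least $60$. A pair of equal parity with $m_p\ne m_q$ would add at least $4$, giving at least $64$. So $m_p$ is constant on each of the two parity classes. The two values differ by an odd $r\ge1$ with $60r^2<64$, so $r=1$ and $V_0=\frac{60}{16}$.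

*Case $\delta=2\delta'\in2\mathcal O$.* If $|T|=8$, the $64$ pairs of different parity contribute at least $64$, a contradiction. So $|T|\in\{0,16\}$, all $m_p$ have the same parity, and each unequal pair contributes at least $4$. Hence there are fewer than $16$ unequal pairs. If all $m_p$ equal some $m$, then $-4=D^2=8\operatorname{Nm}(\delta')-16m^2$, that is, $4m^2-2\operatorname{Nm}(\delta')=1$, which is impossible by parity. Otherwise every level set of $p\mapsto m_p$ has size $a$ with $1\le a\le15$ and $a(16-a)<16$, so $a\in\{1,15\}$. Sixteen level sets of size $1$ would give $120$ unequal pairs. So fifteen of the $m_p$ agree, and the last one differs by $2r$ with $15\cdot4r^2<64$. Thus $r=1$ and $V_0=\frac{60}{16}$.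

**Step 3: a quadratic equation and two inequalities.** Now $D$ is described by the numbers $u,v,\mu$ alone. From $-4=D^2=\bar D^2-V_0=2\operatorname{Nm}(\delta)-\frac{\mu^2}{16}-\frac{15}4$ we get $\mu^2=32\operatorname{Nm}(\delta)+4$. So $\mu=2x$ with
$$x\in\mathbf Z_{\ge0},\qquad x^2=8(u^2-5v^2)+1.\tag{6}$$
By (4) and $u>\sqrt5|v|$ we have $0<3u-\sqrt5\,v<x$. Squaring and using (6), $9u^2-6\sqrt5uv+5v^2<8u^2-40v^2+1$, that is,
$$(u-3\sqrt5\,v)^2<1 .$$

The second inequality comes from the sixteen curves. Since $w\cdot\Theta'_q=0$ while $w\cdot C'<0$, the curve $C'$ is none of the $\Theta'_q$. As these are $\iota$-invariant, $D$ has no component in common with any of them. So $0\le D\cdot(16\Theta-6E)=32u-6\mu=32u-12x$, that is,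
$$n':=8u-3x\ge0,\qquad n'\in\mathbf Z .$$
Combining, $9u-3\sqrt5\,v<3x\le8u$, so $y:=3\sqrt5\,v-u>0$, and hence $0<y<1$.

**Step 4: the contradiction.** We compare $n'$ with its conjugate factor $16u-n'=8u+3x$. By (6),
$$n'(16u-n')=64u^2-9x^2=8(45v^2-u^2)-9=8y(2u+y)-9<8(2u+1)-9=16u-1.\tag{7}$$
If $n'\ge1$, then
$$n'(16u-n')-(16u-1)=(n'-1)(16u-n'-1)\ge0,$$
because $n'\le8u$ and $8u\ge4$ (recall $u\in\frac12\mathbf Z$, $u>0$). This contradicts (7). If $n'=0$, then (7) gives $8(45v^2-u^2)=9$, that is, $2\bigl(45(2v)^2-(2u)^2\bigr)=9$ with $2u,2v\in\mathbf Z$, which is impossible. $\square$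

## 8. An irrational threshold

Let $M$ be a symmetric line bundle on $B$ of class $\frac{7+\sqrt5}2$. Every class contains a symmetric bundle: for $L$ in the class, $[-1]^*L\otimes L^{-1}\in\operatorname{Pic}^0(B)$ is a square $P^2$, and since $[-1]^*P=P^{-1}$, the bundle $L\otimes P$ is symmetric. By (2), $M^2=2\cdot\frac{49-5}4=22$, so $M$ is ample with $\chi(M)=11$, and its type is $(1,11)$. Put
$$t^*:=\frac{21-\sqrt5}{16}\notin\mathbf Q .$$

**Proposition 5.** *$t(B,B[2];M)=t^*$. In particular this threshold is not attained.*

*Proof.* **Step 1: upper bound.** Suppose $H^0(\tilde B,b^*M^k(-jE))\ne0$ with $k\ge1$, $j\geq 0$. By Proposition 4,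
$$0\le w\cdot(kM-jE)=k(21-\sqrt5)-16j,$$
since $w\cdot M=6\cdot\frac72-2\sqrt5\cdot\frac12$. So $j/k\le t^*$.

**Step 2: lower bound.** We show that $M-t^*E$ is pseudo-effective, that is, a limit of effective real classes. The decomposition predicted in Section 5 is
$$M-t^*E=\tfrac{\sqrt5}2\,w+\tfrac{7-3\sqrt5}2\Bigl(\Theta-\tfrac38E\Bigr),\qquad 7-3\sqrt5>0.\tag{8}$$
To check it, compare coefficients. For $\Theta$ we get $\frac{3\sqrt5}2+\frac{7-3\sqrt5}2=\frac72$. For $\beta$ we get $\frac{\sqrt5}2\cdot\frac1{\sqrt5}=\frac12$. For $E$ we get $-\bigl(\frac{\sqrt5}2+\frac{21-9\sqrt5}{16}\bigr)=-\frac{21-\sqrt5}{16}$. Here $w$ is nef, hence a limit of ample classes, and $\Theta-\frac38E\equiv\frac1{16}\sum_q\Theta'_q$ is effective.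

Let $t\in(0,t^*)$ be rational. Then
$$M-tE=\tfrac t{t^*}(M-t^*E)+\bigl(1-\tfrac t{t^*}\bigr)M$$
is a pseudo-effective class plus a big class, so it is big. Bigness is a numerical property. So for $k_0\ge1$ with $k_0t\in\mathbf Z$, some positive power of $b^*M^{k_0}(-k_0tE)$ has a nonzero section. This realizes the ratio $t$. Letting $t\to t^*$ gives the lower bound. As $t^*$ is irrational, it is not of the form $j/k$. $\square$

For comparison, the volume estimate of Section 5 is $\frac14\sqrt{22}\approx1.17260$, while $t^*\approx1.17275$.

By Lemma 1, *no* $\mathfrak A(B,B[2];M^r)$, $r\ge1$, is finitely generated over $\mathbf C[[\tau]]$. We must realize these algebras as section rings of a Néron model.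

## 9. The quadratic twist and its Néron model

Let $R'=\mathbf C[[\tau]]\supset R=\mathbf C[[\varpi]]$ with $\tau^2=\varpi$, and let $\sigma(\tau)=-\tau$. Let $\iota=[-1]\times\sigma$ act on $B_{R'}=B\times\operatorname{Spec}R'$. (This is a different space from $\tilde B$, and the letter $\iota$ from now on means this involution and its lifts.) By Galois descent $G_\eta:=B_{K'}/\iota$ is an abelian surface over $K$.

**Example.** For an elliptic curve $y^2=f(x)$ over $\mathbf C$ the same construction gives $\varpi y^2=f(x)$ over $K$: over $K'$ the coordinate $\tau y$ satisfies $(\tau y)^2=f(x)$, and $\sigma$ changes its sign.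

**The polarization.** The isomorphism $M\cong[-1]^*M$ that is the identity at $0$ is involutive, because its composite with its own pullback is an automorphism of $M$ that is the identity at $0$. So $M_{K'}$ descends to an ample $\mathcal L_\eta$ on $G_\eta$, again of type $(1,11)$. It is symmetric: $[-1]^*\mathcal L_\eta\otimes\mathcal L_\eta^{-1}$ becomes trivial on $B_{K'}$, and $\ker(\operatorname{Pic}G_\eta\to\operatorname{Pic}B_{K'})=H^1(\operatorname{Gal}(K'/K),K'^*)=0$. It is cubical by the theorem of the cube.

**Dilatations.** [BLR] denotes Bosch–Lütkebohmert–Raynaud, *Néron Models*. Given a closed subscheme $Y$ of the special fibre of an $R'$-scheme $W$, the dilatation of $Y$ is the open part of the blow-up of $Y$ in $W$ where $\tau$ generates the inverse image of the ideal of $Y$ ([BLR, 3.2]). Its universal property is that a flat $R'$-scheme mapping to $W$ with special fibre landing in $Y$ lifts uniquely. For example, the dilatation of the origin of the special fibre of $\operatorname{Spec}R'[x]$ is $\operatorname{Spec}R'[x/\tau]$.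

Let $X^\circ\to B_{R'}$ be the dilatation of the closed subgroup $B[2]$ of the special fibre. It is a smooth, separated, quasi-projective $R'$-group scheme with generic fibre $B_{K'}$. Near $p\in B[2]$ it is obtained as follows. Let $W\subset B$ be a $[-1]$-stable affine neighborhood of $p$, containing no other point of $B[2]$, on which two functions $x_1,x_2$ generate the ideal $I$ of $p$. The chart adjoins $y_i=x_i/\tau$ to $\mathcal O(W)\otimes R'$. So the special fibre of $X^\circ$ is $\bigsqcup_{p\in B[2]}C_p$, where $C_p\cong\mathbf A^2$ has coordinates $y_1,y_2$. Everything of the special fibre of $B_{R'}$ away from $B[2]$ has been removed.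

**Lemma 6.** *$\iota$ lifts to $X^\circ$, the quotient $\mathcal G:=X^\circ/\iota$ exists, $X^\circ=\mathcal G\times_RR'$, and $\mathcal G$ is the Néron model of $G_\eta$. Its special fibre has $16$ components, so $N=16$.*

*Proof.* **Step 1: $\iota$ acts trivially on the special fibre of $X^\circ$.** This is what makes the quotient smooth. The involution preserves the centre $B[2]$, so it lifts. Since $[-1]$ acts by $-1$ on $T_pB$, we have $[-1]^*x_i=-x_i+q_i$ with $q_i\in I^2$. Therefore
$$\iota^*y_i=\frac{-x_i+q_i}{-\tau}=y_i-\frac{q_i}\tau .$$
As $I=(x_1,x_2)=\tau(y_1,y_2)$ on the chart, $q_i\in\tau^2\mathcal O_{X^\circ}$, and $\iota^*y_i\equiv y_i$ mod $\tau$. The two signs, one from $[-1]$ and one from $\sigma$, cancel.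

**Step 2: the quotient.** As $X^\circ$ is quasi-projective, every $\iota$-orbit lies in an affine open $U$, hence in the $\iota$-stable open $U\cap\iota U$, which is affine by separatedness. So $\mathcal G=X^\circ/\iota$ exists. On an $\iota$-stable affine open $\operatorname{Spec}C$ write $C=C^+\oplus C^-$ (eigenspaces for $\pm1$). If $c\in C^-$, triviality of $\iota$ on $C/\tau C$ gives $2c=c-\iota c\in\tau C$. So $c=\tau c'$, and $\iota c'=c'$ because $\tau$ is a nonzerodivisor with $\iota\tau=-\tau$. Thus $C^-=\tau C^+$, and $C=C^+\oplus\tau C^+=C^+\otimes_RR'$ with $\iota=\mathrm{id}\otimes\sigma$. Hence $X^\circ=\mathcal G\times_RR'$. By faithfully flat descent $\mathcal G$ is smooth, separated and of finite type over $R$, and its generic fibre is $B_{K'}/\iota=G_\eta$.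

**Step 3: the group structure.** The group law of $X^\circ$ is $\iota$-equivariant: this holds on the generic fibre, $X^\circ\times_{R'}X^\circ$ is flat and $X^\circ$ is separated. For $Y=\mathcal G,\mathcal G^2,\dots$ we have $(Y\times_RR')/\iota=Y$. So $\mathcal G^2_{R'}\to\mathcal G_{R'}\to\mathcal G$ is $\iota$-invariant and factors through $\mathcal G^2$. The same holds for the unit and the inverse, and the group axioms can be checked after the faithfully flat base change to $R'$. So $\mathcal G$ is an $R$-group scheme.

**Step 4: the Néron property.** We use [BLR, 7.1, Theorem 1]: a smooth separated $R$-group scheme of finite type for which $\mathcal G(R^{sh})\to\mathcal G(K^{sh})$ is surjective is a Néron model of its generic fibre. Our $R$ is strictly henselian, so we need $\mathcal G(R)\to G_\eta(K)$ to be surjective. A point of $G_\eta(K)$ is an $\iota$-equivariant point of $B_{R'}$ with values in $K'$, hence with values in $R'$ by properness. Its reduction $b_0\in B(\mathbf C)$ satisfies $-b_0=b_0$, since $\sigma$ acts trivially on the residue field. So $b_0\in B[2]$, and by the universal property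 of the dilatation the point lifts uniquely, hence equivariantly, to $X^\circ(R')$. On an $\iota$-stable affine open containing the image of the closed point it is an equivariant map $C\to R'$. This induces $C^+\to R$ on invariants, which is a point of $\mathcal G(R)$.

Finally, the special fibre of $\mathcal G$ is that of $X^\circ$, with its $16$ components $C_p$. $\square$

So $2N=32$ in this example. The setting of Section 2 does not require the identity component $G$ to be semiabelian, and here it is not. Near the origin the group law reads $x_i\mapsto x_i'+x_i''+{}$(terms of order at least $2$). Dividing by $\tau$ we get $y_i\mapsto y_i'+y_i''$ mod $\tau$, so $C_0$ is the vector group $\mathbf G_a^2$.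

## 10. The cubical condition determines the sheaf

The conjecture allows any ample cubical $\mathcal N$ extending $\mathcal L_\eta^{32}$. On $X^\circ$ one could twist an extension by an arbitrary combination $\sum c_pC_p$, and this would change the section ring. The cubical condition removes this freedom.

**Lemma 7.** *Let $\mathcal N$ be any ample cubical sheaf on $\mathcal G$ with $\mathcal N_\eta\cong\mathcal L_\eta^{32}$, and let $F$ be the pullback of $M^{32}$ under the homomorphism $X^\circ\to B_{R'}$ followed by $B_{R'}\to B$. Then $\mathcal N_{R'}\cong F$.*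

*Proof.* **Step 1: the difference is vertical.** The sheaf $Q=\mathcal N_{R'}\otimes F^{-1}$ is trivial on the generic fibre, and $X^\circ$ is regular. So $Q\cong\mathcal O(\sum c_pC_p)$ with $c_p\in\mathbf Z$.

**Step 2: computing $\Theta_3(Q)$.** Each $C_p$ is open and closed in the special fibre and has local equation $\tau$. The map $m_I$ sends $C_{p_1}\times C_{p_2}\times C_{p_3}$ into $C_{\sum_{i\in I}p_i}$. Hence $\Theta_3(Q)\cong\mathcal O\bigl(\sum\theta(p,q,r)\,C_p\times C_q\times C_r\bigr)$ with
$$\theta(p,q,r)=c_{p+q+r}-c_{p+q}-c_{q+r}-c_{p+r}+c_p+c_q+c_r-c_0 .$$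

**Step 3: $\theta\equiv0$.** $\Theta_3(\mathcal N_{R'})$ is trivial by base change, and $\Theta_3(F)$ is trivial because it is pulled back from $\Theta_3(M^{32})$ on $B^3$, where the theorem of the cube applies. So $\Theta_3(Q)$ is trivial and the displayed divisor is principal, given by a function that is a unit on $B^3_{K'}$, that is, by an element of $K'^*$. Its order is the same along all components, so $\theta$ is constant. As $\theta(0,0,0)=c_0-3c_0+3c_0-c_0=0$, we get $\theta\equiv0$.

**Step 4: $c$ is constant.** Since $2p=0$ for $p\in B[2]$,
$$0=\theta(p,p,p)=c_p-3c_0+3c_p-c_0=4(c_p-c_0).$$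
So $Q\cong\mathcal O(c_0\operatorname{div}\tau)\cong\mathcal O$. $\square$

## 11. The section ring is the algebra of Laurent series

**Proposition 8.** *For every $\mathcal N$ as in Lemma 7 and every $m\ge1$, $A(\mathcal G,\mathcal N^{\otimes m})\otimes_RR'\cong\mathfrak A(B,B[2];M^{32m})$ as graded $R'$-algebras.*

*Proof.* By flat base change, Lemma 6 and Lemma 7, the left side is $\bigoplus_{l\ge0}\Gamma(X^\circ,F^{ml})$.

**Step 1: sections on the generic fibre.** An element of $\Gamma(B_{K'},M^{32ml})=H^0(B,M^{32ml})\otimes\mathbf C((\tau))$ is a series $s=\sum_{i\ge i_0}s_i\tau^i$ with $s_i\in H^0(B,M^{32ml})$.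

**Step 2: the condition to extend.** As $X^\circ$ is regular with generic fibre $B_{K'}$, the section $s$ extends to $X^\circ$ if and only if it has order at least $0$ along every $C_p$. Here a generator of $M$ near $p$ trivializes $F$ near $C_p$.

**Step 3: computing the order.** The valuation of $C_p$ is that of the exceptional divisor of the blow-up of the closed point $(p,0)$ of the regular scheme $B_{R'}$. So it is the $(x_1,x_2,\tau)$-adic order, which can be computed in the completed local ring $\mathbf C[[x_1,x_2,\tau]]$. Since different powers of $\tau$ do not interfere, the order of $\sum s_i\tau^i$ is $\min_i(i+\operatorname{mult}_ps_i)$. This is at least $0$ if and only if $\operatorname{mult}_p(s_i)\ge-i$ for all $i$. Imposing this for all $p\in B[2]$ is exactly condition (1). $\square$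

*Proof of Theorem A.* Let $m\ge1$. If $A^{(m)}=A(\mathcal G,\mathcal N^{\otimes m})$ were finitely generated over $R$, then $\mathfrak A(B,B[2];M^{32m})$ would be finitely generated over $R'=\mathbf C[[\tau]]$ by Proposition 8. But the threshold $t(B,B[2];M)=t^*$ is not attained (Proposition 5), so Lemma 1 with $r=32m$ says that it is not. So no $A^{(m)}$ is finitely generated, and by Lemma 2(3) no $P_n$ is proper over $S$. Hence (rc1) fails for every $P_n$, (i) fails for every $n_0$, and the conjecture is false. $\square$

By Lemma 2(1) the map $i_n$ is an open immersion for every $n$. What fails is properness.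

## 12. Products with a constant abelian variety

*Proof of Theorem B.* For $g=2$ this is Theorem A. Let $g\ge3$, let $H$ be an abelian variety over $\mathbf C$ of dimension $g-2$, and let $M_H$ be a symmetric ample line bundle on $H$. Replace $G_\eta$ by $G_\eta\times H_K$ and $\mathcal L_\eta$ by $\mathcal L_\eta\boxtimes M_H$, which is symmetric and ample.

**Step 1: the Néron model.** It is $\mathcal G\times_RH_R$, since the Néron property is compatible with products and the abelian scheme $H_R$ is the Néron model of $H_K$. The special fibre is $\bigsqcup_pC_p\times H$, so again $N=16$. Over $R'$ we get $X^\circ\times H$, the dilatation of $B[2]\times H$ in the special fibre of $(B\times H)_{R'}$.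

**Step 2: the sheaf.** Let $\mathcal N$ be ample cubical with generic fibre $(\mathcal L_\eta\boxtimes M_H)^{32}$. The proof of Lemma 7 applies with $C_p\times H$ in place of $C_p$. These components are open and closed in the special fibre with local equation $\tau$. The map $m_I$ sends a product of three of them into the component indexed by $\sum_{i\in I}p_i$. The sheaf $F\boxtimes M_H^{32}$ is pulled back from the abelian variety $B\times H$, so its $\Theta_3$ is trivial. Units on $(B\times H)^3_{K'}$ are constants. Hence $\mathcal N_{R'}\cong F\boxtimes M_H^{32}$.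

**Step 3: the section ring.** As in Proposition 8,
$$A(\mathcal G\times_RH_R,\mathcal N^{\otimes m})\otimes_RR'\cong\mathfrak A\bigl(B\times H,\,B[2]\times H;\,(M\boxtimes M_H)^{32m}\bigr).$$
The valuation of $C_p\times H$ is that of the exceptional divisor of the blow-up of the regular centre $\{p\}\times H\times\{0\}$. So it is the order at the generic point of this centre with respect to the parameters $x_1,x_2,\tau$, and the order of $\sum s_i\tau^i$ is the minimum over $i$ of $i$ plus the order of $s_i$ along $\{p\}\times H$.

**Step 4: the threshold is still $t^*$ and still not attained.** Let $0\ne s\in H^0(B,M^k)\otimes H^0(H,M_H^k)$ vanish to order at least $j$ along $\{p\}\times H$ for all $p\in B[2]$. Write $s=\sum_\nu a_\nu\otimes h_\nu$ with $(h_\nu)$ a basis of $H^0(H,M_H^k)$. A Taylor coefficient of $s$ along $\{p\}\times H$ is $\sum_\nu\alpha_\nu h_\nu$, where $\alpha_\nu\in\mathbf C$ is the same Taylor coefficient of $a_\nu$ at $p$. As the $h_\nu$ are linearly independent over $\mathbf C$, it vanishes if and only if all $\alpha_\nu$ vanish. So $\operatorname{mult}_pa_\nu\ge j$ for all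 $p$ and $\nu$. Some $a_\nu$ is nonzero, so $j/k<t^*$ by Proposition 5. Conversely, if $0\neq g_0\in H^0(B,M^k)$ has multiplicity at least $j$ at all points of $B[2]$, choose $0\ne h\in H^0(H,M_H^k)$, which exists since $M_H$ is ample on an abelian variety. Then $g_0\otimes h$ realizes the ratio $j/k$. So
$$t(B\times H,\,B[2]\times H;\,M\boxtimes M_H)=t^*,$$
and it is not attained.

**Step 5: conclusion.** By Lemma 1 and Step 3 no $A(\mathcal G\times_RH_R,\mathcal N^{\otimes m})$ is finitely generated over $R$, and by Lemma 2(3) no $P_n$ is proper over $S$. So the conjecture fails for $G_\eta\times H_K$, which has dimension $g$. $\square$
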